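\title{Eventually different reals destroy the Nikodym property}

\begin{abstract}
We show that if a forcing extension contains a real that is eventually different from all ground model functions in $\omega^\omega$, then no infinite ground model Boolean algebra has the Nikodym property in it. This answers in the negative a question from a paper of Sobota and Zdomskyy. The proof takes a Rademacher-type sequence of measures of norm one, uses Bessel's inequality to bound the number of these measures that are large on a given element of the algebra, and uses the new real to avoid all these exceptional sets at once. The same argument shows in ZFC that no infinite Boolean algebra of cardinality less than $\operatorname{non}(\mathcal M)$ has the Nikodym property. For a concrete Rademacher system we also show that the argument needs exactly an eventually different real.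
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The Nikodym property}
Let $\mathcal A$ be a Boolean algebra. We write $A^c$ for the complement of $A\in\mathcal A$ and $A\setminus B=A\wedge B^c$. The Stone space $St(\mathcal A)$ is the compact space of ultrafilters on $\mathcal A$; we identify $A\in\mathcal A$ with the clopen set $\{u: A\in u\}$, so that $1_A\in C(St(\mathcal A))$. A \emph{measure} on $\mathcal A$ is a finitely additive function $\mu\colon\mathcal A\to\mathbb R$ of bounded variation, that is, with
\[
\|\mu\|=\sup\Big\{\sum_{i}|\mu(A_i)| : (A_i)\text{ is a finite partition of }1\text{ in }\mathcal A\Big\}<\infty .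
\]
Each measure extends uniquely to a regular Borel signed measure on $St(\mathcal A)$, and we write $\mu(\varphi)=\int\varphi\,d\mu$ for $\varphi\in C(St(\mathcal A))$. A sequence $(\mu_n)$ of measures is \emph{pointwise null} if $\mu_n(A)\to0$ for every $A\in\mathcal A$, and \emph{weak* null} if $\mu_n(\varphi)\to0$ for every $\varphi\in C(St(\mathcal A))$. The algebra $\mathcal A$ has the \emph{Nikodym property} if every pointwise null sequence of measures on $\mathcal A$ is weak* null. This is a uniform boundedness principle in which only the functions $1_A$ are tested.

\begin{lemma}\label{lem:bounded}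
$\mathcal A$ has the Nikodym property if and only if every pointwise null sequence $(\mu_n)$ of measures on $\mathcal A$ satisfies $\sup_n\|\mu_n\|<\infty$.
\end{lemma}

\begin{proof}
The simple functions $\psi=\sum_i\alpha_i1_{A_i}$, where $(A_i)$ is a finite partition of $1$, are dense in $C(St(\mathcal A))$. They satisfy $|\mu(\psi)|\le\|\mu\|\,\|\psi\|_\infty$, and $\mu(\psi)=\sum_i|\mu(A_i)|$ when $\alpha_i$ is the sign of $\mu(A_i)$. So $\|\mu\|$ is the norm of $\mu$ as a functional on the Banach space $C(St(\mathcal A))$, and a weak* null sequence is norm bounded by the uniform boundedness principle. Conversely, let $(\mu_n)$ be pointwise null with $\|\mu_n\|\le M$. Then $\mu_n(\psi)\to0$ for simple $\psi$, and $|\mu_n(\varphi)|\le|\mu_n(\psi)|+M\|\varphi-\psi\|_\infty$ gives $\mu_n(\varphi)\to0$ for all $\varphi$.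
\end{proof}

A finite algebra has the property, because $\|\mu\|$ is the sum of $|\mu(b)|$ over the atoms $b$. The algebra of finite and cofinite subsets of $\omega$ does not. For an ultrafilter $u$ let $\delta_u$ be the measure with $\delta_u(A)=1$ for $A\in u$ and $\delta_u(A)=0$ otherwise; let $\delta_n$ and $\delta_\infty$ correspond to the principal ultrafilter at $n$ and to the ultrafilter of cofinite sets. Then $\mu_n=n(\delta_n-\delta_\infty)$ has norm $2n$ and vanishes on each finite or cofinite set for all large $n$. In general, the Nikodym property asks $\mathcal A$ to be rich: for each unbounded sequence $(\mu_n)$ it must contain a witness $A$ with $\mu_n(A)\not\to0$. Countable joins suffice for this: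
\begin{itemize}
\item[(F1)] (Nikodym, Dieudonn\'e) Every $\sigma$-complete Boolean algebra has the Nikodym property.
\end{itemize}

\subsection*{Adding a real}
Let $V[G]$ be a forcing extension of the ground model $V$, and let $\mathcal A\in V$. In $V[G]$ the algebra $\mathcal A$ has the same elements, hence the same supply of witnesses, but it may have new sequences of measures, and it need not remain $\sigma$-complete. A measure $\mu\in V$ on $\mathcal A$ is still a measure in $V[G]$, with the same norm, since the finite partitions of $1$ are the same in both models. By Lemma~\ref{lem:bounded}, applied in $V[G]$, the Nikodym property of $\mathcal A$ is destroyed as soon as $V[G]$ contains a pointwise null unbounded sequence, and all our sequences will be new sequences of old measures. What must a new real know about $V$ to produce one? The following kinds of reals in $V[G]$ are relevant.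
\begin{itemize}
\item $f\in\omega^\omega$ is \emph{eventually different} over $V$ if $\{n: f(n)=g(n)\}$ is finite for every $g\in\omega^\omega\cap V$. (For a single $g$ we say that $f$ is eventually different from $g$.)
\item $f\in\omega^\omega$ is \emph{dominating} over $V$ if for every $g\in\omega^\omega\cap V$ we have $g(n)\le f(n)$ for all but finitely many $n$.
\item An infinite $r\subseteq\omega$ is \emph{unsplit} over $V$ if for every $A\in\wp(\omega)\cap V$ one of the sets $r\setminus A$, $r\cap A$ is finite.
\item $x\in2^\omega$ is \emph{Cohen} (\emph{random}) over $V$ if it lies in no meager (no null) Borel set coded in $V$.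
\end{itemize}
A forcing $\mathbb P$ \emph{adds} reals of one of these kinds if every $\mathbb P$-generic extension contains one. For example, if $r=\{n_0<n_1<\cdots\}$ is unsplit, then $k(\delta_{n_{2k}}-\delta_{n_{2k+1}})$ has norm $2k$ on $\wp(\omega)\cap V$ and vanishes on each $A\in\wp(\omega)\cap V$ for all large $k$. The following facts are known.
\begin{itemize}
\item[(F2)] If $\mathbb P$ adds a Cohen, a random or an unsplit real, then in any $\mathbb P$-generic extension no infinite Boolean algebra $\mathcal A\in V$ has the Nikodym property. If $\mathbb P$ adds a dominating real, the same holds for the infinite algebras that are $\sigma$-complete in $V$.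
\item[(F3)] The eventually different forcing adds Cohen reals. (Its conditions are pairs $(s,F)$ with $s\in\omega^{<\omega}$ and $F\subseteq\omega^\omega$ finite, and $(s',F')\le(s,F)$ if $s'\supseteq s$, $F'\supseteq F$ and $s'(n)\ne g(n)$ for all $g\in F$ and $n\in\operatorname{dom}s'\setminus\operatorname{dom}s$.)
\item[(F4)] (Folklore) A forcing adds an eventually different real if and only if it makes the set $2^\omega\cap V$ of ground model reals meager.
\end{itemize}
Applied to the part of $\mathbb P$ below a condition $p\in G$ that forces one of its two sides, (F4) gives the same equivalence for each single extension $V[G]$. The following problem comes from \cite{SZ}.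

\medskip\noindent\textbf{Question.} \emph{Is there a forcing $\mathbb P$ that adds eventually different reals and such that, in every $\mathbb P$-generic extension $V[G]$, every Boolean algebra $\mathcal A\in V$ that is $\sigma$-complete in $V$ has the Nikodym property?}\medskip

By (F2) such a $\mathbb P$ can add no Cohen, random, unsplit or dominating real, and by (F3) the eventually different forcing itself is not a candidate. Nothing in these facts excludes other forcings, and one might well expect a positive answer: an eventually different real avoids just one value per coordinate for each ground model function, and it may be bounded by a ground model function, which seems to be little information with which to defeat all witnesses in $\mathcal A$. The answer is nevertheless negative, and $\sigma$-completeness is not needed.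

\begin{theorem}\label{thm:main}
Suppose that $V[G]$ contains an eventually different real over $V$ (equivalently, by \textup{(F4)}, that the ground model reals are meager in $V[G]$). Then no infinite Boolean algebra $\mathcal A\in V$ has the Nikodym property in $V[G]$.
\end{theorem}

\begin{corollary}\label{cor:answer}
If $V[G]$ contains an eventually different real over $V$, then no infinite Boolean algebra $\mathcal A\in V$ that is $\sigma$-complete in $V$ has the Nikodym property in $V[G]$; this applies to $\wp(\omega)\cap V$. Consequently, no forcing as in the Question exists.
\end{corollary}

Section~\ref{sec:rademacher} constructs the measures, and Section~\ref{sec:escape} selects the sequence and proves Corollary~\ref{cor:answer} directly. Section~\ref{sec:general} removes $\sigma$-completeness. Section~\ref{sec:consequences} relates the theorem to (F2) and to the cardinal $\operatorname{non}(\mathcal M)$, and Section~\ref{sec:converse} discusses two converses. We work in ZFC. In going from an eventually different real to the failure of the Nikodym property, the only fact used about $V[G]$ is that $V\subseteq V[G]$ are models of ZFC with the same $\omega$.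

\section{Rademacher systems}\label{sec:rademacher}

We look for measures $\rho_m\in V$ of norm $1$ that are small on each fixed $A$ for most $m$, in a sense that is uniform in $A$. Orthonormal sequences have this property.

\begin{definition}
A \emph{Rademacher system} on $\mathcal A$ consists of elements $a_m\in\mathcal A$ $(m\in\omega)$ and a finitely additive probability $\lambda$ on $\mathcal A$ such that $\lambda(a_m)=\frac12$ and $\lambda(a_m\wedge a_l)=\frac14$ for $m\neq l$. Its \emph{associated measures} are
\[
\rho_m(A)=\lambda(A\setminus a_m)-\lambda(A\wedge a_m)=\int r_m1_A\,d\lambda,\qquad\text{where } r_m=1-2\cdot1_{a_m}.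
\]
\end{definition}

Think of $a_m$ as the event that the $m$-th of a sequence of pairwise independent fair coins shows tails. Then $\rho_m(A)$ is half the difference of the conditional probabilities of $A$ given heads and given tails: it measures how strongly $A$ is correlated with the $m$-th coin.

\begin{example}\label{ex:majority}
Let $\lambda$ be the coin-tossing measure on the Borel sets of $\{-1,1\}^\omega$ and $a_m=\{\varepsilon:\varepsilon(m)=-1\}$, so that $r_m(\varepsilon)=\varepsilon(m)$. The event $A=a_0^c$ is fully correlated with one coin: $\rho_0(A)=\frac12$ and $\rho_m(A)=0$ for $m\geq1$. The majority event $A=\{\varepsilon:\varepsilon(0)+\varepsilon(1)+\varepsilon(2)>0\}$ has conditional probability $\frac34$ given $\varepsilon(0)=1$ and $\frac14$ given $\varepsilon(0)=-1$. So $\rho_m(A)=\frac12(\frac34-\frac14)=\frac14$ for $m\le2$, by symmetry, and $\rho_m(A)=0$ for $m\geq3$. More coins are involved, and each correlation is smaller.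
\end{example}

The trade-off seen in the example is Bessel's inequality.

\begin{lemma}\label{lem:bessel}
For a Rademacher system on $\mathcal A$, each $\rho_m$ is a measure with $\|\rho_m\|=1$, and $\sum_m\rho_m(A)^2\le\lambda(A)\le1$ for every $A\in\mathcal A$. Hence $|\{m:|\rho_m(A)|>\theta\}|\le\theta^{-2}$ for every $\theta>0$.
\end{lemma}

\begin{proof}
Since $|\rho_m(A)|\le\lambda(A)$ for all $A$, we have $\|\rho_m\|\le1$, and the partition $\{a_m,a_m^c\}$ with $\rho_m(a_m)=-\frac12$, $\rho_m(a_m^c)=\frac12$ gives equality. View $\lambda$ as a Borel probability on $St(\mathcal A)$. The functions $r_m$ are orthonormal in $L^2(\lambda)$: we have $r_m^2=1$, and for $m\ne l$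
\[
\int r_mr_l\,d\lambda=1-2\lambda(a_m)-2\lambda(a_l)+4\lambda(a_m\wedge a_l)=1-1-1+1=0 .
\]
Bessel's inequality $\sum_m\langle\varphi,r_m\rangle^2\le\|\varphi\|_2^2$ for $\varphi=1_A$ reads $\sum_m\rho_m(A)^2\le\lambda(A)$. If $N$ indices satisfy $|\rho_m(A)|>\theta$, then $N\theta^2\le1$.
\end{proof}

To find Rademacher systems we first find the elements $a_m$ and then the probability. For a sequence $(a_m)$ in $\mathcal A$ and $s\in2^n$ put $a(s)=\bigwedge_{i<n}a_i^{s(i)}$, where $a^1=a$ and $a^0=a^c$. For each $n$ the elements $a(s)$, $s\in2^n$, are pairwise disjoint with join $1$. The sequence is \emph{independent} if all $a(s)$ are nonzero.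

\begin{lemma}\label{lem:indep}
If $(a_m)$ is an independent sequence in $\mathcal A$, then there is a finitely additive probability $\lambda$ on $\mathcal A$ that makes it a Rademacher system.
\end{lemma}

\begin{proof}
The subalgebra generated by $a_0,\dots,a_{n-1}$ has exactly the $2^n$ atoms $a(s)$, $s\in2^n$. Give each of them mass $2^{-n}$. As $a(s)$ is the disjoint join of $a(s0)$ and $a(s1)$, these probabilities cohere and define a finitely additive probability on the subalgebra generated by all $a_m$. For $n>m,l$ with $m\neq l$, the element $a_m$ is the join of half of the $a(s)$, $s\in 2^n$, and $a_m\wedge a_l$ is the join of a quarter of them, so the required values $\frac12$ and $\frac14$ are attained. By the Horn--Tarski theorem \cite{HT}, a finitely additive probability on a subalgebra extends to one on the whole algebra. Here an extension can be written down: choose ultrafilters $u_s\ni a(s)$ on $\mathcal A$ and a nonprincipal ultrafilter $\mathcal U$ on $\omega$, and let $\lambda(A)$ be the $\mathcal U$-limit of $2^{-n}|\{s\in2^n:A\in u_s\}|$. For $n\ge|t|$ we have $a(t)\in u_s$ exactly when $s$ extends $t$, so $\lambda(a(t))=2^{-|t|}$.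
\end{proof}

\begin{example}\label{ex:pomega}
In $\wp(\omega)$ let $b_m$ be the set of those $j$ whose $m$-th binary digit is $1$. The sequence $(b_m)$ is independent, since $\sum_{i<n}s(i)2^i\in b(s)$ for $s\in2^n$. Taking for $u_s$ the principal ultrafilter at this number, $\lambda(A)$ is the $\mathcal U$-limit of the densities $2^{-n}|A\cap\{0,\dots,2^n-1\}|$.
\end{example}

\begin{lemma}\label{lem:sigma}
Every infinite $\sigma$-complete Boolean algebra $\mathcal A$ carries a Rademacher system.
\end{lemma}

\begin{proof}
Every infinite Boolean algebra contains an infinite sequence $(c_j)_{j\in\omega}$ of pairwise disjoint nonzero elements. Replacing $c_0$ by the complement of $\bigvee_{j\ge1}c_j$, we may assume $\bigvee_jc_j=1$. For $Y\subseteq\omega$ let $\pi(Y)=\bigvee_{j\in Y}c_j$; this is where $\sigma$-completeness is used. The map $\pi$ preserves finite joins. It preserves complements, because $\pi(Y)\vee\pi(\omega\setminus Y)=1$ and, by the law $a\wedge\bigvee_jc_j=\bigvee_j(a\wedge c_j)$ used twice, $\pi(Y)\wedge\pi(\omega\setminus Y)=0$. So $\pi$ is a homomorphism with $\pi(Y)\ne0$ for $Y\neq\emptyset$. Hence $a_m=\pi(b_m)$, with $b_m$ as in Example~\ref{ex:pomega}, is independent, and Lemma~\ref{lem:indep}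 applies.
\end{proof}

\section{Escaping the exceptional sets}\label{sec:escape}

Fix a Rademacher system on $\mathcal A$ and positive weights $w_k\to\infty$ $(k\in\omega)$, for instance $w_k=k+1$. For any indices $m_k$, the measures $w_k\rho_{m_k}$ have norms $w_k\to\infty$, so the task is to choose $(m_k)$ that makes them pointwise null. Define the \emph{exceptional sets}
\begin{equation}\label{eq:S}
S_A(k)=\{m\in\omega:|\rho_m(A)|>w_k^{-2}\}\qquad(A\in\mathcal A,\ k\in\omega).
\end{equation}
If $m_k\notin S_A(k)$, then $|w_k\rho_{m_k}(A)|\le1/w_k$. So it is enough that, for each $A$, we have $m_k\notin S_A(k)$ for all but finitely many $k$.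

\subsection*{The idea in the smallest cases}
Let all the data be in $V$. A dominating real $f$ solves the task at once: the sets $S_A(k)$ are finite, so $f(k)>\max S_A(k)$ for almost all $k$, and $m_k=f(k)$ works. If finiteness were all we knew, nothing less would do, since a function that eventually avoids every ground model sequence of finite sets avoids the sets $\{0,\dots,g(k)\}$ and is dominating. But Lemma~\ref{lem:bessel} gives $|S_A(k)|\le w_k^4$, a bound that does not depend on $A$. An eventually different real cannot jump over the exceptional sets, but it can step between their elements.

Suppose first that the bound were $1$, say $S_A(k)\subseteq\{g_A(k)\}$. Then $m_k=f(k)$ works for an eventually different $f$, by definition. Any constant bound can be handled with finitely many functions $g$ for each $A$, but this breaks down when the bound grows. So let us treat the bound $2$ with a single function, in a way that generalizes. Let $d\colon\omega\to\omega\times\omega$ be a bijection, and let $m_k$ be the index with $d(m_k)=(f(2k),f(2k+1))$. Let $S_A(k)\subseteq\{s,s'\}$ with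
\[
d(s)=(\alpha,\beta),\qquad d(s')=(\alpha',\beta'),
\]
and define $g_A(2k)=\alpha$, $g_A(2k+1)=\beta'$. If $m_k=s$, then $f(2k)=\alpha=g_A(2k)$. If $m_k=s'$, then $f(2k+1)=\beta'=g_A(2k+1)$. So each $k$ with $m_k\in S_A(k)$ produces an agreement of $f$ and $g_A$ in $\{2k,2k+1\}$, and there are only finitely many agreements. One coordinate of $g_A$ is spent on each exceptional index. The number of coordinates must be fixed before $A$ is given, and this is why the bound has to be uniform.

\subsection*{The coding lemma}
Let $h\colon\omega\to\omega\setminus\{0\}$. An \emph{$h$-slalom} is a function $S$ on $\omega$ with $S(k)\subseteq\omega$ and $|S(k)|\le h(k)$ for all $k$. Partition $\omega$ into consecutive intervals $I_k$ with $|I_k|=h(k)$ and fix bijections $d_k\colon\omega\to\omega^{I_k}$; they exist because $I_k$ is finite and nonempty. For $f\in\omega^\omega$ define $f^*\in\omega^\omega$ by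
\[
f^*(k)=d_k^{-1}(f{\restriction}I_k).
\]
For an $h$-slalom $S$ and $k\in\omega$, add to $S(k)$ the least elements of $\omega\setminus S(k)$ until the set has exactly $h(k)$ elements, let $(s_i)_{i\in I_k}$ be its increasing enumeration, and define $g_S\in\omega^\omega$ by
\[
g_S(i)=d_k(s_i)(i)\qquad(i\in I_k).
\]

\begin{lemma}\label{lem:coding}
If $f$ is eventually different from $g_S$, then $f^*(k)\notin S(k)$ for all but finitely many $k$.
\end{lemma}

\begin{proof}
If $f^*(k)\in S(k)$, then $f^*(k)=s_i$ for some $i\in I_k$. Thus $f{\restriction}I_k=d_k(s_i)$ and $f(i)=d_k(s_i)(i)=g_S(i)$. The intervals $I_k$ are pairwise disjoint, so infinitely many such $k$ would give infinitely many $i$ with $f(i)=g_S(i)$.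
\end{proof}

We first record the outcome as a statement of ZFC, in which no forcing occurs. Let $h(k)=\lceil w_k^4\rceil\geq1$, and fix $I_k$ and $d_k$ for this $h$. By Lemma~\ref{lem:bessel} each $S_A$ from \eqref{eq:S} is an $h$-slalom; put $g_A=g_{S_A}$.

\begin{proposition}\label{prop:key}
Let $\mathcal A$ carry a Rademacher system, let $w_k>0$ with $w_k\to\infty$, and let $f\in\omega^\omega$ be eventually different from $g_A$ for every $A\in\mathcal A$. Put $m_k=f^*(k)$. Then $\mu_k=w_k\rho_{m_k}$ is pointwise null and $\|\mu_k\|=w_k$. Hence $\mathcal A$ does not have the Nikodym property.
\end{proposition}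

\begin{proof}
Let $A\in\mathcal A$. By Lemma~\ref{lem:coding}, $m_k\notin S_A(k)$ for almost all $k$, and for these $k$ we have $|\mu_k(A)|\le w_k\cdot w_k^{-2}=1/w_k\to0$. The norm is given by Lemma~\ref{lem:bessel}, and the last claim follows from Lemma~\ref{lem:bounded}.
\end{proof}

\begin{corollary}\label{cor:ext}
Let $\mathcal A\in V$ carry a Rademacher system in $V$, let $(w_k)\in V$ be positive reals with $w_k\to\infty$, and suppose that $V[G]$ contains an eventually different real over $V$. Then there is $(m_k)\in\omega^\omega\cap V[G]$ with $w_k\rho_{m_k}(A)\to0$ for every $A\in\mathcal A$, and $\mathcal A$ does not have the Nikodym property in $V[G]$.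
\end{corollary}

\begin{proof}
Choose the sequences $(I_k)$ and $(d_k)$ in $V$. In $V[G]$ the pair $(a_m),\lambda$ is still a Rademacher system with the same associated measures, and $d_k$ is still a bijection onto $\omega^{I_k}$, since functions from a finite set to $\omega$ are the same in both models. For each $A\in\mathcal A$ the slalom $S_A$ and the function $g_A$ are explicitly defined from objects of $V$, with the same result in both models, so $g_A\in V$. Thus an eventually different real $f$ over $V$ is eventually different from every $g_A$. Apply Proposition~\ref{prop:key} in $V[G]$.
\end{proof}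

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
By Lemma~\ref{lem:sigma}, applied in $V$, the algebra $\mathcal A$ carries a Rademacher system in $V$, and Corollary~\ref{cor:ext} applies. If $\mathbb P$ adds eventually different reals, then in every $\mathbb P$-generic extension the algebra $\wp(\omega)\cap V$, which is infinite and $\sigma$-complete in $V$, fails the Nikodym property.
\end{proof}

\section{Arbitrary infinite algebras}\label{sec:general}

The hypothesis of $\sigma$-completeness served only to find a Rademacher system, and without it there may be none. Indeed, $|\rho_m(b)|=\lambda(b)$ for every atom $b$ and every $m$, so Lemma~\ref{lem:bessel} forces $\lambda(b)=0$; on the finite--cofinite algebra such a $\lambda$ takes only the values $0$ and $1$, while $\lambda(a_m)=\frac12$. That algebra, however, fails the Nikodym property for a simpler reason, which survives in every extension. The next lemma shows that these two situations cover all cases. The dividing line is drawn with quotients, because an atomless algebra can be split repeatedly to give an independent sequence, and independent sequences lift from quotients.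

\begin{lemma}\label{lem:dichotomy}
Let $\mathcal A$ be an infinite Boolean algebra. Then at least one of the following holds.
\begin{itemize}
\item[(a)] $\mathcal A$ contains an independent sequence.
\item[(b)] There are distinct atoms $b_1,b_2,\dots$ of $\mathcal A$ and an ultrafilter $u$ containing no $b_n$ such that for every $c\in u$ we have $b_n\le c$ for all but finitely many $n$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Case 1: some quotient $\mathcal A/J$ by a proper ideal is atomless.} In $\mathcal A/J$ choose nonzero elements $t_s$ $(s\in2^{<\omega})$ with $t_\emptyset=1$ such that $t_s$ is the disjoint join of $t_{s0}$ and $t_{s1}$. Let $a_m\in\mathcal A$ be a representative of $\bigvee_{s\in2^m}t_{s1}$; then $a_m^c$ is a representative of $\bigvee_{s\in2^m}t_{s0}$. For $s\in2^n$ and $i<n$ we have $t_s\le t_{s\restriction(i+1)}\le[a_i^{s(i)}]$, so $[a(s)]\ge t_s\neq0$. Therefore $a(s)\notin J$, in particular $a(s)\ne0$, and (a) holds.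

\emph{Case 2: every quotient of $\mathcal A$ by a proper ideal has an atom.} Let $I$ be the ideal of finite joins of atoms of $\mathcal A$. It is proper, since an algebra in which $1$ is a finite join of atoms is finite. Let $[a]$ be an atom of $\mathcal A/I$. Thus $a\notin I$, and for every $c\in\mathcal A$ exactly one of $a\wedge c$, $a\setminus c$ lies in $I$. Hence $u=\{c:a\setminus c\in I\}$, which is a filter, is an ultrafilter.

Infinitely many atoms lie below $a$. Otherwise let $a'$ be $a$ minus the join of these finitely many atoms. Then $a'\ne0$ because $a\notin I$, and no atom of $\mathcal A$ lies below $a'$. The algebra $\{c:c\le a'\}$ is a quotient of $\mathcal A$ by a proper ideal, via $c\mapsto c\wedge a'$, and its atoms are atoms of $\mathcal A$ below $a'$. So it is atomless, contrary to the case assumption.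

Choose distinct atoms $b_1,b_2,\ldots\le a$. We have $b_n\notin u$, since $a\wedge b_n\in I$. Let $c\in u$. Then $a\setminus c$ is a finite join of atoms, so only finitely many atoms lie below it. Every other $b_n$ is disjoint from $a\setminus c$ and lies below $a$, so $b_n\le c$. Thus (b) holds.
\end{proof}

In topological terms, (b) provides a sequence of isolated points of $St(\mathcal A)$ that converges to $u$.

\begin{lemma}\label{lem:caseb}
If \textup{(b)} holds for $\mathcal A$, then $\mathcal A$ does not have the Nikodym property.
\end{lemma}

\begin{proof}
Let $\delta_{b_n}$ be the measure of the ultrafilter $\{c:b_n\le c\}$, and let $\mu_n=n(\delta_{b_n}-\delta_u)$. If $c\in u$, then $\delta_{b_n}(c)=1=\delta_u(c)$ for almost all $n$. If $c\notin u$, then $c^c\in u$, so $\delta_{b_n}(c)=0=\delta_u(c)$ for almost all $n$. Thus $(\mu_n)$ is pointwise null. Since $\mu_n(b_n)=n$ and $\mu_n(b_n^c)=-n$, we have $\|\mu_n\|=2n$. Apply Lemma~\ref{lem:bounded}.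
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Lemma~\ref{lem:dichotomy} in $V$. If (a) holds, then $\mathcal A$ carries a Rademacher system in $V$ by Lemma~\ref{lem:indep}, and Corollary~\ref{cor:ext} gives the result. If (b) holds in $V$, the same $(b_n)$ and $u$ witness (b) in $V[G]$, as their properties quantify only over $\omega$ and the elements of $\mathcal A$. Apply Lemma~\ref{lem:caseb} in $V[G]$; no new real is needed in this case.
\end{proof}

\section{Consequences}\label{sec:consequences}

Theorem~\ref{thm:main} contains the random, unsplit and dominating parts of (F2), and in the dominating case it extends (F2) to all infinite algebras.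

\begin{corollary}\label{cor:three}
If $V[G]$ contains a dominating, an unsplit or a random real over $V$, then it contains an eventually different real over $V$, and so no infinite Boolean algebra $\mathcal A\in V$ has the Nikodym property in $V[G]$.
\end{corollary}

\begin{proof}
If $f$ is dominating, then $n\mapsto f(n)+1$ is eventually above each $g\in V$, hence eventually different.

Let $r$ be unsplit, and identify $\wp(\omega)$ with $2^\omega$. For $N\in\omega$ the sets $\{A:r\cap A\subseteq N\}$ and $\{A:r\setminus A\subseteq N\}$ are closed. They have empty interior, because a basic open set decides membership of only finitely many points while $r\setminus N$ is infinite. Their union over all $N$ is meager and contains $\wp(\omega)\cap V$. By (F4), $V[G]$ contains an eventually different real.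

Let $x\in2^\omega$ be random. Partition $\omega$ into consecutive intervals $J_n$ with $|J_n|=n$, and for $z\in2^\omega$ let $y_z(n)<2^n$ be the number with binary digits $z{\restriction}J_n$. For $g\in\omega^\omega\cap V$ the set $\{z:y_z(n)=g(n)\}$ has measure at most $2^{-n}$. By the Borel--Cantelli lemma the Borel set $\{z:y_z(n)=g(n)\text{ for infinitely many }n\}$ is null, and it is coded in $V$. So $x$ is not in it, and $y_x$ is eventually different over $V$.
\end{proof}

Proposition~\ref{prop:key} asks $f$ to differ only from the functions $g_A$, and there are at most $|\mathcal A|$ of them. This gives a cardinal version. Recall that $\operatorname{non}(\mathcal M)$ is the least cardinality of a nonmeager set of reals. By Bartoszy\'nski's theorem \cite[Theorem 2.4.7]{BJ}, it is also the least size of a family $F\subseteq\omega^\omega$ such that every $f\in\omega^\omega$ agrees infinitely often with some $g\in F$.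

\begin{corollary}[ZFC]\label{cor:nonM}
No infinite Boolean algebra of cardinality less than $\operatorname{non}(\mathcal M)$ has the Nikodym property.
\end{corollary}

\begin{proof}
Let $\mathcal A$ be infinite with $|\mathcal A|<\operatorname{non}(\mathcal M)$. If alternative (b) of Lemma~\ref{lem:dichotomy} holds, apply Lemma~\ref{lem:caseb}. Otherwise fix a Rademacher system by Lemma~\ref{lem:indep} and let $w_k=k+1$. The family $\{g_A:A\in\mathcal A\}$ has size less than $\operatorname{non}(\mathcal M)$, so by Bartoszy\'nski's theorem some $f$ is eventually different from all $g_A$. Apply Proposition~\ref{prop:key}.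
\end{proof}

\section{Two converses}\label{sec:converse}

\subsection*{The mechanism needs an eventually different real}
Can a weaker real select the indices $m_k$? For a suitable system it cannot. In $V$ let $X=\{-1,1\}^\omega\times[-2,2]$, with points $(\varepsilon,t)$, let $\mathcal B$ be the $\sigma$-complete algebra of Borel subsets of $X$, let $\lambda$ be the product of the coin-tossing measure and the uniform probability on $[-2,2]$, and let $a_m=\{(\varepsilon,t):\varepsilon(m)=-1\}$. This is a Rademacher system, with $\rho_m(A)=\int_A\varepsilon(m)\,d\lambda$. Let $(w_k)\in V$ be positive reals with $w_k\to\infty$.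

\begin{proposition}\label{prop:sharp}
$V[G]$ contains an eventually different real over $V$ if and only if there is $(m_k)\in\omega^\omega\cap V[G]$ with $w_k\rho_{m_k}(A)\to0$ for every $A\in\mathcal B$.
\end{proposition}

The forward direction is Corollary~\ref{cor:ext}. For the other we must turn a function $g\in V$ into an event that is correlated with all the coins named by $g$, in prescribed amounts. The following lemma, a converse to Bessel's inequality up to constants, provides such events. The natural candidate is the weighted majority $\{\varepsilon:\sum_lc_l\varepsilon(l)>0\}$, as in Example~\ref{ex:majority}, but it may ignore a coin: if $c_0<c_1$ are the only weights, the vote is decided by $\varepsilon(1)$ and $\rho_0$ vanishes on it. The coordinate $t$ replaces the threshold $0$ by a uniformly distributed one, so that each coin shifts the probability in proportion to its weight.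

\begin{lemma}\label{lem:vote}
Let $T\subseteq\omega$ and let $c_m>0$ $(m\in T)$ satisfy $\sum_{m\in T}c_m^2\le\frac12$. Then there is a Borel set $A\subseteq X$ with $\rho_m(A)\ge c_m/8$ for all $m\in T$.
\end{lemma}

\begin{proof}
Write $\Pr$ and $\mathbb E$ for probability and expectation with respect to coin tossing. By Kolmogorov's theorem, a series of independent mean zero random variables with summable variances converges almost surely. So $Z(\varepsilon)=\sum_{l\in T}c_l\varepsilon(l)$, summed in increasing order of $l$, converges almost surely; put $Z=0$ where it diverges. Then $Z$ is Borel, and so is $A=\{(\varepsilon,t):t<Z(\varepsilon)\}$. Let $\operatorname{cl}(z)=\max(-2,\min(2,z))$. The set $\{t\in[-2,2]:t<z\}$ has uniform probability $(\operatorname{cl}(z)+2)/4$.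

Fix $m\in T$ and define $Z'$ in the same way from $T\setminus\{m\}$. Then $Z'$ does not depend on the coordinate $\varepsilon(m)$, and $Z=Z'+c_m\varepsilon(m)$ almost surely. Integrating out $t$, using $\mathbb E\,\varepsilon(m)=0$, and then integrating out $\varepsilon(m)$, we get
\[
\rho_m(A)=\mathbb E\Big[\varepsilon(m)\,\frac{\operatorname{cl}(Z)+2}{4}\Big]=\frac14\,\mathbb E\big[\varepsilon(m)\operatorname{cl}(Z)\big]=\frac18\,\mathbb E\big[\operatorname{cl}(Z'+c_m)-\operatorname{cl}(Z'-c_m)\big].
\]
The last integrand is nonnegative, because $\operatorname{cl}$ is nondecreasing. Where $|Z'|\le1$ it equals $2c_m$, because $c_m\le1$ and $\operatorname{cl}$ is the identity on $[-2,2]$. The partial sums of $Z'$ have second moment at most $\frac12$ by orthogonality, so $\mathbb E\,Z'^2\le\frac12$ by Fatou's lemma, and $\Pr(|Z'|>1)\le\frac12$ by Chebyshev's inequality. Hence $\rho_m(A)\ge\frac18\cdot2c_m\cdot\frac12=c_m/8$.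
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
It remains to prove the backward direction. Let $(m_k)\in V[G]$ be as in the statement. The numbers $1/w_k$ are the correlations that we want to prescribe, but their squares need not be summable, so we pass to a subsequence. In $V$ pick $k_0<k_1<\cdots$ such that $v_j=w_{k_j}$ is nondecreasing and $\sum_jv_j^{-2}\le\frac12$. We claim that $f(j)=m_{k_j}$ is eventually different over $V$.

Let $g\in\omega^\omega\cap V$ and work in $V$. Let $T$ be the range of $g$. As $g$ may repeat values, we assign to $m\in T$ the weight of its first occurrence: $j(m)=\min\{j:g(j)=m\}$ and $c_m=1/v_{j(m)}$. The map $m\mapsto j(m)$ is injective, so $\sum_{m\in T}c_m^2\le\frac12$. Lemma~\ref{lem:vote} gives $A\in\mathcal B$ with $\rho_m(A)\ge c_m/8$ for all $m\in T$.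

Now work in $V[G]$. If $f(j)=g(j)=m$, then $j\ge j(m)$, and monotonicity of $(v_j)$ gives
\[
w_{k_j}\rho_{m_{k_j}}(A)=v_j\rho_m(A)\ge\frac{v_j}{8\,v_{j(m)}}\ge\frac18 .
\]
Since $w_k\rho_{m_k}(A)\to0$, this happens for only finitely many $j$.
\end{proof}

\begin{remark}
No $f\in V$ is eventually different from itself. So for $V[G]=V$ the proposition says that no sequence $(w_k\rho_{m_k})$ is pointwise null on $\mathcal B$, in accordance with (F1), and the proof exhibits the witness.
\end{remark}

\subsection*{The converse of Theorem~\ref{thm:main} fails}
Other mechanisms can destroy the Nikodym property without an eventually different real. By (F2), Cohen forcing $\mathbb C=(2^{<\omega},\supseteq)$ destroys it for every infinite ground model algebra.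

\begin{proposition}\label{prop:cohen}
No $\mathbb C$-generic extension contains an eventually different real over $V$.
\end{proposition}

\begin{proof}
Let $\dot f$ be a name for an element of $\omega^\omega$. In $V$, list the countable set $\mathbb C$ as $(p_n)_{n\in\omega}$ with every condition appearing infinitely often, and choose $q_n\le p_n$ and $g(n)\in\omega$ with $q_n\Vdash\dot f(n)=g(n)$. Given $p\in\mathbb C$ and $N\in\omega$, there is $n\ge N$ with $p_n=p$, and then $q_n\le p$. So for each $N$ the set $\{q_n:n\ge N\}$ is dense, and $g\in V$ is forced to agree with $\dot f$ infinitely often.
\end{proof}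

In view of (F4), preserving the nonmeagerness of the ground model reals is therefore necessary, but not sufficient, for preserving the Nikodym property of the ground model $\sigma$-complete algebras.

\begin{thebibliography}{9}

\bibitem{BJ} Bartoszy\'nski and Judah, \emph{Set Theory}.

\bibitem{HT} Horn and Tarski, \emph{Measures in Boolean algebras}, 1948.

\bibitem{SZ} Damian Sobota and Lyubomyr Zdomskyy, \emph{Convergence of measures after adding a real}, arXiv:2110.04568 (2021).

\end{thebibliography}
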